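\title{Transversal matroids need not be $\frac87$-Rayleigh}

\begin{abstract}
A matroid is $c$-Rayleigh if, for every positive weighting of its elements, a random basis $B$ satisfies $\Pr(i,j\in B)\le c\,\Pr(i\in B)\Pr(j\in B)$ for all distinct elements $i,j$. Br\"and\'en and Huh conjectured that every matroid is $\frac87$-Rayleigh. We show that this fails already for transversal matroids: an explicit transversal matroid of rank $7$ on $26$ elements is not $\frac87$-Rayleigh. No constant $c<\frac43$ works for all transversal matroids, and counterexamples to $\frac87$ exist in every rank $r\ge5$. All examples come from one family of matroids with a distinguished pair of elements, and for that pair $\frac43$ is the best constant over the family. The proofs count bases with elementary symmetric polynomials.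
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a matroid on a finite set $E$ with set of bases $\mathcal B$. All bases have the same number $r$ of elements, the rank of $M$. The \emph{basis generating polynomial} of $M$ is
\[
Z_M(x)=\sum_{B\in\mathcal B}x^B,\qquad x^B=\prod_{i\in B}x_i .
\]
For a constant $c>0$, the matroid $M$ is \emph{$c$-Rayleigh} if
\begin{equation}\label{eq:rayleigh}
Z_M(x)\,\partial_i\partial_jZ_M(x)\;\le\;c\,\partial_iZ_M(x)\,\partial_jZ_M(x)
\end{equation}
for all $x\in\mathbb R_{>0}^{E}$ and all distinct $i,j\in E$. A $1$-Rayleigh matroid is called \emph{Rayleigh}. The right side of \eqref{eq:rayleigh} is nonnegative, so a $c$-Rayleigh matroid is $c'$-Rayleigh for all $c'\ge c$.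

The inequality measures correlation. Choose a basis $B$ with probability $x^B/Z_M(x)$. Since $Z_M$ has degree at most one in each variable, $x_i\partial_iZ_M$ is the sum of $x^B$ over the bases containing $i$, and $x_ix_j\partial_i\partial_jZ_M$ is the sum over the bases containing $i$ and $j$. Multiplying \eqref{eq:rayleigh} by $x_ix_j/Z_M^2$ turns it into
\[
\Pr(i,j\in B)\le c\,\Pr(i\in B)\Pr(j\in B).
\]
The first guess is $c=1$: the elements compete for $r$ places, so the presence of $i$ should make $j$ less likely. On average over $j$ this is correct, since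
\[
\sum_{j\ne i}\Pr(i,j\in B)=(r-1)\Pr(i\in B)\le\bigl(r-\Pr(i\in B)\bigr)\Pr(i\in B)=\sum_{j\ne i}\Pr(i\in B)\Pr(j\in B).
\]
For a single pair it can fail, and the question becomes how large a positive correlation can be. Br\"and\'en and Huh \cite{BH} proved that basis generating polynomials are Lorentzian and that Lorentzian polynomials of degree $d$ are $2(1-\frac1d)$-Rayleigh; hence every matroid of rank $r\ge2$ is $2(1-\frac1r)$-Rayleigh. A conjecture of Br\"and\'en and Huh states that every matroid is $\frac87$-Rayleigh.

We test this conjecture on transversal matroids. Let $(A_1,\dots,A_r)$ be a finite family of subsets of $E$, repetitions allowed. A \emph{partial transversal} is a set $\{e_1,\dots,e_m\}$ of $m$ distinct elements with $e_\ell\in A_{\pi(\ell)}$ for some injective map $\pi$; we say that $e_\ell$ \emph{represents} $A_{\pi(\ell)}$. It is a standard theorem that the maximal partial transversals are the bases of a matroid, the \emph{transversal matroid presented by} the family. In particular they all have the same size. So if some partial transversal represents all $r$ sets, the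 rank is $r$, and the bases are exactly the $r$-element sets whose elements can be matched bijectively to sets containing them.

Two known facts are consistent with the conjecture in this class. Lattice path matroids, which are transversal, are Rayleigh. The rank-$4$ transversal matroid on $\{1,\dots,10,e,f\}$ presented by
\begin{equation}\label{eq:known}
\{1,2,3,4,f\},\quad\{5,6,7,f\},\quad\{8,9,10,f\},\quad\{1,2,3,5,6,8,9,e,f\}
\end{equation}
is not Rayleigh but is $\frac87$-Rayleigh. The problem, posed in \cite{Tewari}, is to decide whether every transversal matroid is $\frac87$-Rayleigh. The answer is no.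

\begin{theorem}\label{thm:explicit}
Let $E_1,E_2$ be disjoint $12$-element sets and $e,f$ two further elements. Let $M$ be the transversal matroid presented by the seven sets
\[
E_1\cup\{f\}\ (3\text{ times}),\qquad E_2\cup\{f\}\ (3\text{ times}),\qquad E_1\cup E_2\cup\{e,f\}.
\]
Then $M$ is not $\frac87$-Rayleigh. Inequality \eqref{eq:rayleigh} with $c=\frac87$ fails for the pair $e,f$ at $x_e=x_f=\frac1{100}$ and $x_i=1$ for all other $i$.
\end{theorem}

\begin{theorem}\label{thm:lower}
\textup{(a)} For every $c<\frac43$ there is a transversal matroid that is not $c$-Rayleigh. More precisely, for every $m\ge1$ and every $c<\frac{4m}{3m+1}$ there is one of rank $2m+1$.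

\textup{(b)} For every $r\ge5$ there is a transversal matroid of rank $r$ that is not $\frac87$-Rayleigh. In fact, for every $c<2/\sqrt3\approx1.1547$ there is one of rank $r$ that is not $c$-Rayleigh.
\end{theorem}

The examples come from the following family $\mathcal M$. Let $t\ge1$ and $m_1,\dots,m_t\ge1$, let $E_1,\dots,E_t$ be disjoint finite sets, the \emph{blocks}, of sizes $n_k=|E_k|\ge m_k+1$, and let $e,f$ be two further elements. A member of $\mathcal M$ is the transversal matroid presented by
\[
E_k\cup\{f\}\ \text{repeated }m_k\text{ times}\ \ (1\le k\le t),\qquad A_0=E_1\cup\dots\cup E_t\cup\{e,f\}.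
\]
We call the $m_k$ copies of $E_k\cup\{f\}$ the \emph{private sets} of block $k$, and $A_0$ the \emph{shared set}. Theorem~\ref{thm:explicit} is the case $t=2$, $m_1=m_2=3$, $n_1=n_2=12$; see Figure~\ref{fig:presentation}. The presentation \eqref{eq:known} has the same shape with $t=3$ and $m_1=m_2=m_3=1$, except that its last set omits one element of each block.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1.3cm,y=1.7cm]
\foreach \i in {0,1,2,4,5,6} \node[circle,draw,inner sep=2pt] (s\i) at (\i,1) {};
\node[circle,draw,fill,inner sep=2pt] (s3) at (3,1) {};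
\node at (1,1.25) {$E_1\cup\{f\}$}; \node at (3,1.25) {$A_0$}; \node at (5,1.25) {$E_2\cup\{f\}$};
\node[draw,rounded corners,minimum width=2cm] (X) at (1,0) {$E_1$};
\node[draw,rounded corners,minimum width=2cm] (Y) at (5,0) {$E_2$};
\node (e) at (2.6,0) {$e$}; \node (f) at (3.4,0) {$f$};
\foreach \i in {0,1,2,3} \draw (X) -- (s\i);
\foreach \i in {3,4,5,6} \draw (Y) -- (s\i);
\draw (e) -- (s3);
\foreach \i in {0,...,6} \draw[dashed] (f) -- (s\i);
\end{tikzpicture}
\caption{The presentation of the rank-$7$ matroid of Theorem~\ref{thm:explicit}. The seven sets are on top and the elements below; an edge means membership, for every element of a $12$-element block $E_k$. The element $e$ lies only in $A_0$, and $f$ lies in all seven sets (dashed edges). A basis is a set of seven elements that can be matched to the seven sets along edges.}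
\label{fig:presentation}
\end{figure}

For the pair $e,f$, this family gives nothing beyond $\frac43$.

\begin{theorem}\label{thm:upper}
For every matroid in $\mathcal M$, inequality \eqref{eq:rayleigh} holds for the pair $e,f$ with $c=\frac43$ at all positive $x$. No smaller constant works for all members of $\mathcal M$.
\end{theorem}

Theorem~\ref{thm:upper} concerns the pair $e,f$ only. Together with the literature, the results give the following picture. In rank at most $1$ the left side of \eqref{eq:rayleigh} vanishes, in rank $2$ the constant $2(1-\frac1r)$ equals $1$, and all matroids of rank $3$ are Rayleigh by a theorem of Wagner \cite{Wagner}. So the statement ``all transversal matroids of rank $r$ are $\frac87$-Rayleigh'' is true for $r\le3$ and false for $r\ge5$. We do not settle $r=4$. The optimal constant for all transversal matroids lies in $[\frac43,2]$, and we do not determine it.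

\section{The odds ratio of a pair}\label{sec:reduction}

The weights $x_e$ and $x_f$ of the pair under study enter \eqref{eq:rayleigh} in a simple way, and we remove them first. For distinct $e,f\in E$ write
\[
Z_M=Z_{00}+Z_{10}\,x_e+Z_{01}\,x_f+Z_{11}\,x_ex_f .
\]
The four coefficients are polynomials in the other variables with nonnegative coefficients. They collect the bases that contain neither element, only $e$, only $f$, and both.

\begin{lemma}\label{lem:reduction}
For every $c>0$,
\begin{equation}\label{eq:identity}
\begin{split}
Z_M\,\partial_e\partial_fZ_M-c\,\partial_eZ_M\,\partial_fZ_M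
={}&\bigl(Z_{00}Z_{11}-c\,Z_{10}Z_{01}\bigr)\\
&-(c-1)\,Z_{11}\bigl(Z_{10}x_e+Z_{01}x_f+Z_{11}x_ex_f\bigr).
\end{split}
\end{equation}
Consequently:
\begin{itemize}
\item[(i)] if $Z_{00}Z_{11}>c\,Z_{10}Z_{01}$ at some positive values of the other variables, then \eqref{eq:rayleigh} fails for the pair $e,f$ at some positive $x$;
\item[(ii)] if $c\ge1$ and $Z_{00}Z_{11}\le c\,Z_{10}Z_{01}$ at all positive values of the other variables, then \eqref{eq:rayleigh} holds for the pair $e,f$ at all positive $x$.
\end{itemize}
\end{lemma}

\begin{proof}
We have $\partial_e\partial_fZ_M=Z_{11}$, $\partial_eZ_M=Z_{10}+Z_{11}x_f$ and $\partial_fZ_M=Z_{01}+Z_{11}x_e$. With $W=Z_{11}(Z_{10}x_e+Z_{01}x_f+Z_{11}x_ex_f)$ this gives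
\[
Z_M\,\partial_e\partial_fZ_M=Z_{00}Z_{11}+W,\qquad \partial_eZ_M\,\partial_fZ_M=Z_{10}Z_{01}+W,
\]
and \eqref{eq:identity} follows. For (i), let $x_e,x_f\to0^+$: then $W\to0$, so the left side of \eqref{eq:identity} becomes positive. For (ii), note that $(c-1)W\ge0$.
\end{proof}

The hypothesis $c\ge1$ in (ii) is needed: if $c<1$ and $Z_{11}\ne0$, the term $(1-c)W$ is unbounded as $x_e,x_f\to\infty$, and \eqref{eq:rayleigh} fails. For $c\ge1$ the lemma reduces the problem to bounding the \emph{odds ratio}
\[
\rho=\frac{Z_{00}Z_{11}}{Z_{10}Z_{01}},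
\]
defined when the denominator is positive.

The polynomials $Z_{ab}$ will be built from elementary symmetric polynomials. For a finite set $F$ of elements let $\sigma_j(F)=\sum_{S\subseteq F,\,|S|=j}x^S$, so that $\sigma_0(F)=1$. We recall \emph{Newton's inequality}: if $|F|=n$, $1\le m\le n-1$ and the $x_i$ are positive, then
\[
\frac{\sigma_{m-1}(F)}{\binom n{m-1}}\cdot\frac{\sigma_{m+1}(F)}{\binom n{m+1}}\le\Biggl(\frac{\sigma_m(F)}{\binom nm}\Biggr)^{2}.
\]
Since $\binom n{m+1}/\binom nm=\frac{n-m}{m+1}$ and $\binom n{m-1}/\binom nm=\frac m{n-m+1}$, this reads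
\begin{equation}\label{eq:newton}
\frac{\sigma_{m-1}(F)\,\sigma_{m+1}(F)}{\sigma_m(F)^2}\le\frac m{m+1}\cdot\frac{n-m}{n-m+1}<1 .
\end{equation}

\begin{example}\label{ex:uniform}
The family consisting of $r$ copies of $E$, with $r\le|E|$, presents the uniform matroid, whose bases are all $r$-element subsets. With $F=E\setminus\{e,f\}$ we have $Z_{00}=\sigma_r(F)$, $Z_{10}=Z_{01}=\sigma_{r-1}(F)$, and $Z_{11}=\sigma_{r-2}(F)$ if $r\ge2$. If $2\le r\le|F|$, then \eqref{eq:newton} gives $\rho<1$, and otherwise $Z_{00}Z_{11}=0$. So uniform matroids are Rayleigh. The right side of \eqref{eq:newton}, with $m=r-1$, is close to $1$ when $m$ and $n-m$ are large, and it is attained at equal weights. Such a uniform matroid is only barely Rayleigh. The family $\mathcal M$ combines several of these nearly tight inequalities.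
\end{example}

\section{A positively correlated pair in rank four}\label{sec:example}

Rank $4$ is the smallest rank in which a positive correlation can occur, and the mechanism behind all our examples is visible there. Take the member of $\mathcal M$ with three blocks of four elements and one private set per block, presented by
\[
E_1\cup\{f\},\quad E_2\cup\{f\},\quad E_3\cup\{f\},\quad A_0,
\]
and give all block elements weight $1$. A basis is a set of four elements matched to these four sets. We sort the bases by their \emph{profile} $(s_1,s_2,s_3)$, where $s_k$ is the number of elements taken from $E_k$.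

\begin{itemize}
\item \emph{Neither $e$ nor $f$.} Each private set is represented from its block, and $A_0$ from some block $i$. The profile is a permutation of $(2,1,1)$, so $Z_{00}=3\cdot\binom42\cdot4\cdot4=288$.
\item \emph{Only $e$.} The element $e$ must represent $A_0$. The profile is $(1,1,1)$, so $Z_{10}=4^3=64$.
\item \emph{Both.} Again $e$ represents $A_0$, and $f$ represents the private set of some block $j$. The profile is a permutation of $(0,1,1)$, so $Z_{11}=3\cdot4\cdot4=48$.
\item \emph{Only $f$.} If $f$ represents $A_0$, the profile is $(1,1,1)$. Otherwise $f$ represents the private set of a block $j$, and $A_0$ is represented from a block $i$. For $i\ne j$ the profile is one of the six permutations of $(2,1,0)$. For $i=j$ it is $(1,1,1)$ again. So $Z_{01}=64+6\cdot\binom42\cdot4=208$.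
\end{itemize}
Hence $\rho=\frac{288\cdot48}{64\cdot208}=\frac{27}{26}>1$, and this matroid is not Rayleigh.

To see where the excess comes from, divide each count by $64$. An extra element in a block changes its factor from $4$ to $6$, a ratio $p=\frac32$, and a missing element changes it from $4$ to $1$, a ratio $q=\frac14$. Then
\[
\frac{Z_{00}Z_{11}}{64^2}=3p\cdot3q=9pq,\qquad\frac{Z_{10}Z_{01}}{64^2}=1+6pq,\qquad pq=\frac38 .
\]
The numerator has one term $pq$ for each of the nine pairs $(i,j)$ of a block with an extra element and a block with a missing one. The six pairs with $i\ne j$ appear in the denominator as well. The three pairs with $i=j$ all lead to the profile $(1,1,1)$, whose sets are counted only once in $Z_{01}$, however many matchings they admit. So three terms $pq$ face a single term $1$. Newton's inequality keeps each $pq$ below $1$, but it does not keep their sum below $1$: here $3pq=\frac98$.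

\section{The odds ratio in the family $\mathcal M$}\label{sec:family}

Let $M\in\mathcal M$. The presentation has $r=1+\sum_km_k$ sets. All of them can be represented at once, using $e$ for $A_0$ and $m_k$ elements of $E_k$ for the private sets of block $k$. So $M$ has rank $r$, and a basis is a set of $r$ elements matched to the $r$ sets. For $S\subseteq E_1\cup\dots\cup E_t$ let $s(S)=(|S\cap E_1|,\dots,|S\cap E_t|)$ be its profile. Write $\mathbf m=(m_1,\dots,m_t)$, and let $\delta_1,\dots,\delta_t$ be the unit vectors of $\mathbb Z^t$.

\begin{lemma}\label{lem:bases}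
Let $S\subseteq E_1\cup\dots\cup E_t$.
\begin{itemize}
\item[(1)] $S$ is a basis if and only if $s(S)=\mathbf m+\delta_i$ for some $i$.
\item[(2)] $S\cup\{e\}$ is a basis if and only if $s(S)=\mathbf m$.
\item[(3)] $S\cup\{f\}$ is a basis if and only if $s(S)=\mathbf m$ or $s(S)=\mathbf m+\delta_i-\delta_j$ for some $i\ne j$.
\item[(4)] $S\cup\{e,f\}$ is a basis if and only if $s(S)=\mathbf m-\delta_j$ for some $j$.
\end{itemize}
\end{lemma}

\begin{proof}
Consider a matching of a basis to the $r$ sets. An element of $E_k$ represents a private set of block $k$ or $A_0$, and a private set of block $k$ is represented by an element of $E_k$ or by $f$. Hence the profile is obtained from $\mathbf m$ by adding $\delta_i$ if $A_0$ is represented from block $i$, and subtracting $\delta_j$ if $f$ represents a private set of block $j$. If $e$ is in the basis, it represents $A_0$, the only set containing it. This leaves the following possibilities. In case (1), $A_0$ is represented from some block $i$ and nothing is subtracted. In case (2), nothing is added or subtracted. In case (4), nothing is added, and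 $f$ represents a private set of some block $j$ because $A_0$ is taken by $e$. In case (3), either $f$ represents $A_0$, giving $\mathbf m$, or $f$ represents a private set of a block $j$ and $A_0$ is represented from a block $i$, giving $\mathbf m+\delta_i-\delta_j$, which is $\mathbf m$ when $i=j$.

Conversely, let $S$ have one of the listed profiles. Assign $e$ and $f$, where present, as in the corresponding case, and assign $A_0$ to block $i$ if $\delta_i$ is added; in case (3) with profile $\mathbf m$, let $f$ represent $A_0$. Then for each $k$ exactly $|S\cap E_k|$ sets remain to be represented from block $k$, and each of them contains all of $E_k$. Any bijection between these sets and $S\cap E_k$ completes the matching.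
\end{proof}

The sets $S$ with a given profile $(s_1,\dots,s_t)$ have generating polynomial $\prod_k\sigma_{s_k}(E_k)$. As in Section~\ref{sec:example}, we normalize by the central profile $\mathbf m$. For positive weights put
\[
\Pi=\prod_k\sigma_{m_k}(E_k),\qquad p_k=\frac{\sigma_{m_k+1}(E_k)}{\sigma_{m_k}(E_k)},\qquad q_k=\frac{\sigma_{m_k-1}(E_k)}{\sigma_{m_k}(E_k)},\qquad\theta_k=p_kq_k,
\]
and $P=\sum_kp_k$, $Q=\sum_kq_k$, $\Theta=\sum_k\theta_k$. The hypotheses $m_k\ge1$ and $n_k\ge m_k+1$ make $p_k$ and $q_k$ defined and positive, and they place $m_k$ in the range where \eqref{eq:newton} applies to $E_k$.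

\begin{proposition}\label{prop:ratio}
For $M\in\mathcal M$ and positive weights on the blocks,
\begin{equation}\label{eq:four}
Z_{00}=\Pi P,\qquad Z_{10}=\Pi,\qquad Z_{11}=\Pi Q,\qquad Z_{01}=\Pi\,(1+PQ-\Theta),
\end{equation}
where $1+PQ-\Theta=1+\sum_{i\ne j}p_iq_j\ge1$. Hence
\begin{equation}\label{eq:ratio}
\rho=\frac{PQ}{1+PQ-\Theta}=1+\frac{\Theta-1}{1+PQ-\Theta}.
\end{equation}
Moreover,
\begin{equation}\label{eq:constraints}
0<\theta_k\le\frac{m_k}{m_k+1}\cdot\frac{n_k-m_k}{n_k-m_k+1}<1\qquad\text{and}\qquad PQ\ge\Bigl(\sum_k\sqrt{\theta_k}\Bigr)^2 .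
\end{equation}
If all elements of $E_k$ have the same weight $w_k$, then
\begin{equation}\label{eq:equal}
p_k=w_k\,\frac{n_k-m_k}{m_k+1},\qquad q_k=\frac1{w_k}\,\frac{m_k}{n_k-m_k+1}.
\end{equation}
\end{proposition}

\begin{proof}
The profiles $\mathbf m$, $\mathbf m+\delta_i$, $\mathbf m-\delta_j$ and $\mathbf m+\delta_i-\delta_j$ with $i\ne j$ have generating polynomials $\Pi$, $\Pi p_i$, $\Pi q_j$ and $\Pi p_iq_j$. The profiles listed in each case of Lemma~\ref{lem:bases} are pairwise distinct, so their contributions add. Since $\sum_{i\ne j}p_iq_j=PQ-\Theta$, this gives \eqref{eq:four} and then \eqref{eq:ratio}. The first bound in \eqref{eq:constraints} is \eqref{eq:newton}. The second is the Cauchy--Schwarz inequality for the vectors $(\sqrt{p_k})_k$ and $(\sqrt{q_k})_k$. Finally, \eqref{eq:equal} follows from $\sigma_j(E_k)=\binom{n_k}jw_k^j$ and the binomial ratios stated before \eqref{eq:newton}.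
\end{proof}

Formula \eqref{eq:ratio} says how to design a counterexample. We have $\rho>1$ exactly when $\Theta>1$, which is impossible with a single block. By \eqref{eq:constraints} and \eqref{eq:equal}, each $\theta_k$ is largest for equal weights inside the block; it is then independent of $w_k$, and close to $1$ only if $m_k$ and $n_k-m_k$ are large. More blocks increase $\Theta$, but they also increase the number of cross terms $p_iq_j$ in the denominator. The trade-off is explicit when all blocks are alike, with $p_k=p$, $q_k=q$ and $\theta=pq$. Then $PQ=t^2\theta$ and $\Theta=t\theta$, so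
\begin{equation}\label{eq:alike}
\rho=\frac{t^2\theta}{1+t(t-1)\theta}.
\end{equation}
This is increasing in $\theta$, and its limit $t^2/(t^2-t+1)$ as $\theta\to1$ takes the values $1,\frac43,\frac97,\frac{16}{13}$ for $t=1,2,3,4$. The inequality $t^2/(t^2-t+1)\le\frac43$ is equivalent to $(t-2)^2\ge0$, so two large blocks are the best choice among these.

\section{The counterexample of rank seven}\label{sec:seven}

Take two blocks with $m_1=m_2=m$, $n_1=n_2=n$ and unit weights. By \eqref{eq:alike}, $\rho=4\theta/(1+2\theta)$, and this exceeds $\frac87$ exactly when $28\theta>8+16\theta$, that is, when $\theta>\frac23$. By \eqref{eq:equal}, $\theta=\frac m{m+1}\cdot\frac{n-m}{n-m+1}<\frac m{m+1}$, so we need $m\ge3$. For $m=3$ the condition $\frac34\cdot\frac{n-3}{n-2}>\frac23$ reads $9(n-3)>8(n-2)$, that is, $n\ge12$. This explains the parameters of Theorem~\ref{thm:explicit}.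

\begin{proof}[Proof of Theorem~\ref{thm:explicit}]
With unit weights on the blocks, $\sigma_4=\binom{12}4=495$, $\sigma_3=\binom{12}3=220$ and $\sigma_2=\binom{12}2=66$ for each block. Lemma~\ref{lem:bases} gives
\begin{align*}
Z_{00}&=2\cdot495\cdot220=217800, & Z_{10}&=220^2=48400,\\
Z_{01}&=220^2+2\cdot495\cdot66=113740, & Z_{11}&=2\cdot220\cdot66=29040.
\end{align*}
Divided by $\Pi=48400$, these numbers are $\frac92$, $1$, $\frac{47}{20}$ and $\frac35$. Thus $\rho=\frac{27}{10}\big/\frac{47}{20}=\frac{54}{47}$, which exceeds $\frac87$ since $7\cdot54=378>376=8\cdot47$. To locate a point of failure, take $c=\frac87$ and $x_e=x_f=\varepsilon$ in \eqref{eq:identity} and multiply by $7/\Pi^2$: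
\begin{align*}
\frac7{\Pi^2}\Bigl(Z_M\,\partial_e\partial_fZ_M-\frac87\,\partial_eZ_M\,\partial_fZ_M\Bigr)
&=7\cdot\frac{27}{10}-8\cdot\frac{47}{20}-\frac35\Bigl(\varepsilon+\frac{47}{20}\,\varepsilon+\frac35\,\varepsilon^2\Bigr)\\
&=\frac1{10}-\frac{201}{100}\,\varepsilon-\frac9{25}\,\varepsilon^2 .
\end{align*}
At $\varepsilon=\frac1{100}$ this equals $0.1-0.0201-0.000036>0$.
\end{proof}

\section{Large blocks}\label{sec:large}

To push $\rho$ up for fixed $\mathbf m$, and so for fixed rank, we let the blocks grow, which sends $\theta_k$ to $\frac{m_k}{m_k+1}$. When the $m_k$ differ, the weights $w_k$ must also be chosen. They do not affect $\Theta$, and for $\Theta>1$ formula \eqref{eq:ratio} asks for $PQ$ to be small. The Cauchy--Schwarz bound in \eqref{eq:constraints} is an equality when $p_k/q_k$ does not depend on $k$, so we choose weights for which $p_k$ and $q_k$ have the same limit.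

\begin{proposition}\label{prop:large}
Let $m_1,\dots,m_t\ge1$, and put
\[
\Theta_\infty=\sum_k\frac{m_k}{m_k+1},\qquad \lambda=\sum_k\sqrt{\frac{m_k}{m_k+1}},\qquad R(m_1,\dots,m_t)=\frac{\lambda^2}{1+\lambda^2-\Theta_\infty}.
\]
For every $c<R(m_1,\dots,m_t)$ there is a member of $\mathcal M$ with parameters $m_1,\dots,m_t$, and positive weights on its blocks, for which $\rho>c$. In this matroid, of rank $1+\sum_km_k$, inequality \eqref{eq:rayleigh} with constant $c$ fails for the pair $e,f$.
\end{proposition}

\begin{proof}
Let all blocks have $N>\max_km_k$ elements, and give each element of $E_k$ the weight $L_k/N$ with $L_k=\sqrt{m_k(m_k+1)}$. By \eqref{eq:equal}, as $N\to\infty$,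
\[
p_k=\frac{L_k}{m_k+1}\cdot\frac{N-m_k}N\to\sqrt{\frac{m_k}{m_k+1}},\qquad
q_k=\frac{m_k}{L_k}\cdot\frac N{N-m_k+1}\to\sqrt{\frac{m_k}{m_k+1}} .
\]
So $PQ\to\lambda^2$ and $\Theta\to\Theta_\infty$. Since $1+\lambda^2-\Theta_\infty\ge1$, formula \eqref{eq:ratio} gives $\rho\to R(m_1,\dots,m_t)$, and $\rho>c$ for large $N$. Lemma~\ref{lem:reduction}(i) gives the last claim.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}\textup{(a)}]
For $t=2$ and $m_1=m_2=m$ the rank is $2m+1$, and $\lambda^2=\frac{4m}{m+1}$, $\Theta_\infty=\frac{2m}{m+1}$. Hence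
\[
R(m,m)=\frac{4m}{(m+1)+4m-2m}=\frac{4m}{3m+1},
\]
and Proposition~\ref{prop:large} gives the second statement. The first follows because $\frac{4m}{3m+1}\to\frac43$ as $m\to\infty$.
\end{proof}

In rank $5$ the $m_k$ sum to $4$, and two equal blocks just fail to suffice, since $R(2,2)=\frac87$. The other symmetric choices do no better: $R(4)=\frac45$, and $R(1,1,1,1)=\frac8{1+8-2}=\frac87$. For $(3,1)$ we have $\Theta_\infty=\frac54$ and $\lambda^2-\Theta_\infty=\sqrt{3/2}>1$, so $R(3,1)=1+\frac{1/4}{1+\sqrt{3/2}}<\frac98$. The remaining choice, $(2,1,1)$, works.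

\begin{proof}[Proof of Theorem~\ref{thm:lower}\textup{(b)}]
Since $4\cdot49=196>192=3\cdot64$, we have $\frac2{\sqrt3}>\frac87$, so it suffices to prove the second statement. Let $c<\frac2{\sqrt3}$.

\emph{Rank $5$.} For $(m_1,m_2,m_3)=(2,1,1)$ we have $\Theta_\infty=\frac23+\frac12+\frac12=\frac53$ and $\lambda=\sqrt{2/3}+\sqrt2$, so $\lambda^2=\frac83+\frac4{\sqrt3}$. Therefore
\[
R(2,1,1)=\frac{\frac83+\frac4{\sqrt3}}{2+\frac4{\sqrt3}}=\frac{\frac43\,(2+\sqrt3)}{\frac2{\sqrt3}\,(2+\sqrt3)}=\frac2{\sqrt3},
\]
and Proposition~\ref{prop:large} gives a matroid $M\in\mathcal M$ of rank $5$ and weights with $\rho>c$.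

\emph{Rank $r>5$.} Add new elements $g_1,\dots,g_{r-5}$ and new sets $\{g_1\},\dots,\{g_{r-5}\}$ to the presentation of $M$. The set $\{g_\ell\}$ can be represented only by $g_\ell$, and $g_\ell$ lies in no other set. So the new family presents a transversal matroid of rank $r$ whose bases are the sets $B\cup\{g_1,\dots,g_{r-5}\}$ with $B$ a basis of $M$. Each of the four polynomials $Z_{ab}$ is multiplied by $x_{g_1}\cdots x_{g_{r-5}}$, so $\rho$ is unchanged, and Lemma~\ref{lem:reduction}(i) applies.
\end{proof}

\begin{example}\label{ex:rank5}
There is an explicit instance of rank $5$ with unit weights. For $w_k=1$ and large blocks, \eqref{eq:equal} gives $p_k\approx n_k/(m_k+1)$ and $q_k\approx m_k/n_k$, so the sizes $n_k$ take over the role of the numbers $L_k$, whose ratios for $(2,1,1)$ are $\sqrt3:1:1$. Take $n_1=70$ and $n_2=n_3=40$. Then $p_1=\frac{68}3$, $q_1=\frac2{69}$, and $p_k=\frac{39}2$, $q_k=\frac1{40}$ for $k=2,3$. Hence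
\[
P=\frac{185}3,\qquad Q=\frac{109}{1380},\qquad PQ=\frac{40330}{8280},\qquad\Theta-1=\frac{136}{207}+\frac{39}{40}-1=\frac{5233}{8280},
\]
and \eqref{eq:ratio} gives $\rho=\frac{40330}{35097}$. This exceeds $\frac87$ because $7\cdot40330=282310>280776=8\cdot35097$.
\end{example}

\begin{remark}
In rank $4$, Proposition~\ref{prop:large} does not reach $\frac87$: the values are $R(3)=\frac34$, $R(2,1)=1+\frac{1/6}{1+2/\sqrt3}<\frac{13}{12}$ and $R(1,1,1)=\frac{9/2}{4}=\frac98$.
\end{remark}

\section{The constant $\frac43$ for the pair $e,f$}\label{sec:upper}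

For alike blocks the bound $\frac43$ came from $(t-2)^2\ge0$. For arbitrary blocks and weights the role of $t$ is played by $\sum_k\sqrt{\theta_k}$, which tends to $t$ when all $\theta_k$ tend to $1$. The two constraints \eqref{eq:constraints} bound $PQ$ below and $\Theta$ above in terms of this one quantity.

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
Let $M\in\mathcal M$, fix positive weights on the blocks, and put $\tau=\sum_k\sqrt{\theta_k}$. By \eqref{eq:four},
\[
4Z_{10}Z_{01}-3Z_{00}Z_{11}=\Pi^2\bigl(4+4PQ-4\Theta-3PQ\bigr)=\Pi^2\bigl(PQ-4\Theta+4\bigr).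
\]
By \eqref{eq:constraints}, $PQ\ge\tau^2$. Also $0<\theta_k<1$, so $\theta_k<\sqrt{\theta_k}$ for each $k$, and $\Theta<\tau$; this is the only use of Newton's inequality. Therefore
\[
PQ-4\Theta+4>\tau^2-4\tau+4=(\tau-2)^2\ge0 .
\]
Thus $Z_{00}Z_{11}<\frac43Z_{10}Z_{01}$ at all positive weights, and Lemma~\ref{lem:reduction}(ii) gives \eqref{eq:rayleigh} for the pair $e,f$ with $c=\frac43$.

Now let $c<\frac43$, and choose $m$ with $c<\frac{4m}{3m+1}=R(m,m)$. Proposition~\ref{prop:large} gives a member of $\mathcal M$ in which \eqref{eq:rayleigh} with constant $c$ fails for the pair $e,f$.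
\end{proof}

\begin{thebibliography}{9}

\bibitem{BH}
Br\"and\'en and Huh, \emph{Lorentzian polynomials}, Ann. of Math., 2020.

\bibitem{Tewari}
Ayush Kumar Tewari, \emph{Positroids, Dressian and stable polynomials}, arXiv:2309.17091 (2023).

\bibitem{Wagner}
Wagner, \emph{Rank-three matroids are Rayleigh}, Electron. J. Combin., 2005.

\end{thebibliography}
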